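\title{Reconstructing hypermatrices from subhypermatrices of order $O(n^{2/3})$}

\begin{abstract}
The $k$-deck of a $d$-dimensional $n\times\cdots\times n$ array is the multiset of its $k\times\cdots\times k$ subarrays; the principal $k$-deck keeps only the subarrays that use the same index set in every direction. We prove that every such array over a finite alphabet is determined by its principal $k$-deck when $1000\,d^{4/3}n^{2/3}\le k\le n$, and by its $k$-deck when $1000\,d^{2}n^{2/3}\le k\le n$. Thus the exponent $2/3$ works in every dimension, which answers a question of Zhang and Zhong. The proof compares the occurrences of one contiguous window pattern of side about $n^{1/3}$, chosen so that its occurrences lie far apart, by means of polynomial weights of degree $O_d(n^{2/3})$.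
\end{abstract}

\section{Introduction}\label{sec:intro}

Delete all but $k$ of the rows and all but $k$ of the columns of an $n\times n$ matrix in every possible way, and record the resulting $k\times k$ matrices but not the rows and columns they came from. How large must $k$ be for this record to determine the matrix? We study the question in every dimension.

Let $d,n\ge1$ be integers, let $[n]=\{1,\dots,n\}$, and let $\Sigma$ be a finite alphabet with a distinguished symbol $0$. An \emph{$n^{\times d}$-hypermatrix} is a map $A:[n]^d\to\Sigma$; the set of these maps is $\Sigma^{n^{\times d}}$. For $S_1,\dots,S_d\subseteq[n]$ let $A|_{S_1\times\cdots\times S_d}$ be the restriction of $A$ to $S_1\times\cdots\times S_d$, with the elements of each $S_t$ relabeled $1,\dots,|S_t|$ in increasing order, and let $A|_S=A|_{S\times\cdots\times S}$. If all $S_t$ have $k$ elements, the restriction is a \emph{subhypermatrix of order $k$}, and $A|_S$ is a \emph{principal} one. For $1\le k\le n$, the \emph{$k$-deck} of $A$ is the multiset of its subhypermatrices of order $k$, one for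 each choice of $(S_1,\dots,S_d)$, and the \emph{principal $k$-deck} is the multiset of the $A|_S$, one for each $k$-subset $S\subseteq[n]$. Let $\kappa_d(n)$ be the least $k$ such that distinct elements of $\Sigma^{n^{\times d}}$ have distinct $k$-decks, and define $\kappa_d^{\mathrm p}(n)$ in the same way with principal decks. The $n$-deck of $A$ is $A$ itself, so both numbers are at most $n$.

Small cases show what a deck forgets. Let $\Sigma=\{0,1\}$. The $1$-deck only counts the ones of $A$, and the principal $1$-deck only counts the ones on the diagonal. For $d=1$ a hypermatrix is a word, the two decks coincide, and they list subsequences: the words $0110$ and $1001$ both have the $2$-deck $\{00,01,01,10,10,11\}$, so $\kappa_1(4)\ge3$. For $n\ge d$ the cell $(1,2,\dots,d)$ is visible in $A|_S$ only when $[d]\subseteq S$, so changing this one entry does not change the principal $k$-deck for $k<d$; hence $\kappa_d^{\mathrm p}(n)\ge d$, and $\kappa_d^{\mathrm p}(d)=d$.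

It is known that for each fixed $d\ge3$ and all sufficiently large $n$, every $A\in\{0,1\}^{n^{\times d}}$ is determined by its $k$-deck, and also by its principal $k$-deck, whenever $k\ge d^{3d/2}n^{d/(d+1)}$. The exponent $d/(d+1)$ tends to $1$ as the dimension grows. Zhang and Zhong \cite{ZZ} asked whether this loss can be avoided.

\begin{quote}
\emph{Is there an absolute constant $\alpha\in(0,1)$ such that for $\Sigma=\{0,1\}$ and every fixed $d\ge3$ we have $\kappa_d(n),\kappa_d^{\mathrm p}(n)\le c_dn^\alpha$, with $c_d$ depending only on $d$?}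
\end{quote}

The answer is yes.

\begin{theorem}\label{thm:main}
Let $\Sigma$ be a finite alphabet. For all $d\ge1$ and $n\ge1$,
\[
\kappa_d^{\mathrm p}(n)\le1000\,d^{4/3}n^{2/3},\qquad \kappa_d(n)\le1000\,d^{2}n^{2/3}.
\]
\end{theorem}

So $\alpha=2/3$ and $c_d=1000d^2$ work, for all $n$ and without logarithmic factors. For every $d\ge3$ the exponent $2/3$ is smaller than $d/(d+1)$, and the dependence on $d$ is polynomial in place of $d^{3d/2}$. Some growth in $d$ is unavoidable in a bound valid for all $n$: the equality $\kappa_d^{\mathrm p}(d)=d$ forces $c_d\ge d^{1-\alpha}$. Whether the exponent $2/3$ can be lowered is not decided here.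

Section~\ref{sec:cells} explains why one might have expected the opposite answer, and what a proof must therefore use. Section~\ref{sec:decks} reduces the theorem to principal decks and translates equality of decks into polynomial identities. Section~\ref{sec:words} shows the method on words; it calls for three tools, which are built in Sections~\ref{sec:pattern}--\ref{sec:sparse} and combined in Section~\ref{sec:proof}. Throughout, $\|\cdot\|$ is the maximum norm, distances refer to it, $\log$ is the natural logarithm, and the degree of a polynomial in several variables is its total degree.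

\section{What single cells can see}\label{sec:cells}

Let $\Sigma=\{0,1\}$. The simplest way to use a $k$-deck is to add up its members: for $j\in[k]^d$, the \emph{cell sum} $\sigma_j(A)$ is the number of members with a $1$ in cell $j$. The cell $i$ of $A$ lands in cell $j$ when $i_t$ is the $j_t$-th smallest element of $S_t$ for every $t$, so
\[
\sigma_j(A)=\sum_{i\in[n]^d}A(i)\prod_{t=1}^d\binom{i_t-1}{j_t-1}\binom{n-i_t}{k-j_t}.
\]
The $k$ polynomials $\binom{\tau-1}{j-1}\binom{n-\tau}{k-j}$, $1\le j\le k$, have degree $k-1$ in $\tau$, and they are linearly independent, because their values at $\tau=1,\dots,k$ form a triangular matrix with nonzero diagonal entries $\binom{n-j}{k-j}$. Hence the cell sums carry the same information as the \emph{moments} $\sum_iA(i)\prod_ti_t^{a_t}$ with $0\le a_t<k$.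

\begin{proposition}\label{prop:barrier}
Let $n\ge2$ and $k\geq 1$ satisfy $2dk^{d+1}\log_2n<n^d$. Then two distinct elements of $\{0,1\}^{n^{\times d}}$ have the same moments $\sum_iA(i)\prod_ti_t^{a_t}$ for all $0\le a_1,\dots,a_d<k$.
\end{proposition}

\begin{proof}
Each of the $k^d$ moments is an integer between $0$ and $n^d\cdot n^{d(k-1)}=n^{dk}$. So they take at most $(n^{dk}+1)^{k^d}\le n^{2dk^{d+1}}<2^{n^d}$ joint values, fewer than there are hypermatrices.
\end{proof}

The same count applies to the cell sums of the principal $k$-deck, which are $k^d$ integers between $0$ and $n^k$. Thus cell sums cannot determine $A$ when $k<(n^d/(2d\log_2n))^{1/(d+1)}$: they give no exponent below $d/(d+1)$, the exponent of the known bound. If cell sums captured the strength of the deck, the answer to the question would be no. But the deck records a multiplicity for each of the $2^{k^d}$ possible members, and these are at least $n^d$ numbers as soon as $k^d\ge d\log_2n$, so the count gives no obstruction for the whole deck. A dimension-free exponent has to come from statistics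 that look at many cells at once.

\section{Decks and polynomial weights}\label{sec:decks}

\begin{lemma}[Smaller decks]\label{lem:smaller}
Let $A\in\Sigma^{n^{\times d}}$ and $1\le k\le n$. The principal $k$-deck of $A$ determines the principal $m$-deck for $1\le m\le k$. The $k$-deck of $A$ determines, for all $1\le s_1,\dots,s_d\le k$, the multiset of the arrays $A|_{S_1\times\cdots\times S_d}$ with $|S_t|=s_t$.
\end{lemma}

\begin{proof}
List the principal subhypermatrices of order $m$ of all members of the principal $k$-deck. An $m$-set $I\subseteq[n]$ contributes $A|_I$ once for each $k$-set that contains it, that is, $\binom{n-m}{k-m}\ge1$ times; divide all multiplicities by this number. For the $k$-deck the same argument applies with the divisor $\prod_t\binom{n-s_t}{k-s_t}$.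
\end{proof}

In particular, $A$ is determined by its $k$-deck for every $k$ with $\kappa_d(n)\le k\le n$, and likewise for principal decks. This gives the form of Theorem~\ref{thm:main} stated in the abstract.

We shall look at windows around a cell, and the cell may be near the boundary. A margin of zeros removes this nuisance.

\begin{lemma}[Padding]\label{lem:pad}
Let $R\ge1$ and define $A^+:[n+2R]^d\to\Sigma$ by $A^+(i)=A(i_1-R,\dots,i_d-R)$ for $i\in[R+1,R+n]^d$ and $A^+(i)=0$ otherwise. For $k\le n$ the principal $k$-deck of $A$ determines that of $A^+$.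
\end{lemma}

\begin{proof}
Let a $k$-set $S\subseteq[n+2R]$ have $s_-$ elements below $R+1$, $s_+$ elements above $R+n$, and $s$ elements in between, which form $S_0+R$ with $S_0\subseteq[n]$. Then $A^+|_S$ is $A|_{S_0}$ placed on $[s_-+1,s_-+s]^d$ and surrounded by zeros. For given $s_-,s_+,S_0$ there are $\binom R{s_-}\binom R{s_+}$ sets $S$. So the principal $k$-deck of $A^+$ is computed from the principal $s$-decks of $A$ with $s\le k$, and Lemma~\ref{lem:smaller} applies.
\end{proof}

An arbitrary subarray of $A$ becomes a principal one if the $d$ index ranges are made disjoint.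

\begin{lemma}[Reduction to principal decks]\label{lem:reduce}
$\kappa_d(n)\le\kappa_d^{\mathrm p}(dn)$.
\end{lemma}

\begin{proof}
Let $k=\kappa_d^{\mathrm p}(dn)$. If $k>n$ there is nothing to prove, so let $k\le n$. Define $\hat A:[dn]^d\to\Sigma$ by $\hat A(i)=A(i_1,i_2-n,\dots,i_d-(d-1)n)$ if $(t-1)n<i_t\le tn$ for all $t$, and $\hat A(i)=0$ otherwise. A $k$-set $S\subseteq[dn]$ corresponds to a tuple of sets $S_1,\dots,S_d\subseteq[n]$ with sizes $s_t$ of sum $k$, where $S_t+(t-1)n=S\cap((t-1)n,tn]$. If some $s_t$ is $0$, then $\hat A|_S$ is identically $0$. Otherwise $\hat A|_S$ is $A|_{S_1\times\cdots\times S_d}$ placed at a position that depends only on $(s_1,\dots,s_d)$ and surrounded by zeros. By Lemma~\ref{lem:smaller} the $k$-deck of $A$ determines the principal $k$-deck of $\hat A$, hence $\hat A$, hence $A$.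
\end{proof}

From now on only principal decks occur. The next lemma extends the computation of Section~\ref{sec:cells} from one cell to any event that depends on $m$ indices: the $k-m$ spare indices pay for a polynomial weight on the positions of the $m$ indices.

\begin{lemma}[Polynomial weights]\label{lem:weights}
Let $A,B\in\Sigma^{N^{\times d}}$ have equal principal $k$-decks, and let $1\le m\le k\le N$. For every function $\Phi:\Sigma^{m^{\times d}}\to\mathbb R$ and every real polynomial $P$ in $m$ variables of degree at most $k-m$,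
\[
\sum_{I=\{i_1<\dots<i_m\}\subseteq[N]}\bigl(\Phi(A|_I)-\Phi(B|_I)\bigr)P(i_1,\dots,i_m)=0 .
\]
\end{lemma}

\begin{proof}
Let $b_0,\dots,b_{m-1}\ge0$ be integers with sum at most $k-m$, and put $k'=m+\sum_lb_l\le k$. Define ranks $j_1=b_0+1$ and $j_{l+1}=j_l+b_l+1$, so that $j_m=k'$. For a $k'$-set $S$ let $I(S)$ consist of its elements of ranks $j_1,\dots,j_m$. Since $A|_{I(S)}=(A|_S)|_{\{j_1,\dots,j_m\}}$, the sum $\sum_S\Phi(A|_{I(S)})$ is determined by the principal $k'$-deck, and so it has the same value for $A$ and $B$ by Lemma~\ref{lem:smaller}. A set $S$ with $I(S)=I$ consists of $I$, of $b_0$ elements below $i_1$, and of $b_l$ elements between $i_l$ and $i_{l+1}$ for $1\le l<m$. With $h_0=i_1-1$ and $h_l=i_{l+1}-i_l-1$ we get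
\[
\sum_S\Phi(A|_{I(S)})=\sum_I\Phi(A|_I)\prod_{l=0}^{m-1}\binom{h_l}{b_l},
\]
which proves the lemma for $P=\prod_l\binom{h_l}{b_l}$. This polynomial equals $\prod_lh_l^{b_l}/b_l!$ plus terms of lower degree, so by induction on the degree these products span all polynomials of degree at most $k-m$ in $h_0,\dots,h_{m-1}$. The variables $h_l$ and $i_l$ are related by an invertible affine map, which preserves degrees.
\end{proof}

\section{The method on words}\label{sec:words}

Let $d=1$. Here the bound of Section~\ref{sec:cells} lies below $n^{2/3}$ and does not force us to use many cells, but the whole method can be written out.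

Suppose that words $A\ne B$ have equal $k$-decks. Pad them with $R$ zeros on each side to length $N$, and let $x$ be the first position where they differ. The $R$ letters before $x$ are the same in both words, so the windows of length $\ell=R+1$ that end at $x$ are two words that differ only in the last letter. Let $W$ be one of them, and let $D$ and $E$ be the sets of positions at which a contiguous copy of $W$ starts in $A$ and in $B$. Then $x-R$ lies in exactly one of $D,E$. The deck does not show contiguity directly, so we try to enforce it by a weight. Apply Lemma~\ref{lem:weights} with $m=\ell$, with $\Phi$ the indicator of $W$, and with $P=p(i_1)\,q(i_\ell-i_1)$, where $q(\ell-1)=1$. Call $g=i_\ell-i_1$ the \emph{span} of $I$, and call $I$ \emph{tight} if $g=\ell-1$ (an interval) and \emph{loose} otherwise. At most $\binom{g-1}{\ell-2}$ sets $I$ have a given first element and span $g$. Therefore, if $\ell+\deg p+\deg q\le k$,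
\begin{equation}\label{eq:words}
0=\sum_{z\in D}p(z)-\sum_{z\in E}p(z)+\mathrm{err},\qquad|\mathrm{err}|\le N\max_{[N]}|p|\cdot\sum_{g=\ell}^{N-1}\binom{g-1}{\ell-2}|q(g)|.
\end{equation}

\begin{example}\label{ex:words}
Take $0110$ and $1001$ with $R=2$. The padded words are $A=00011000$ and $B=00100100$, we have $x=3$, and the two windows are $000$ and $001$. Let $W=001$; then $D=\{2\}$ and $E=\{1,4\}$. In $A$ a subsequence $001$ takes two of the zeros at $1,2,3$ and ends at $4$ or $5$; in $B$ it takes the zeros at $1,2$ and ends at $3$, or two of the zeros at $1,2,4,5$ and ends at $6$. Sorting these subsequences by span gives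
\[
\begin{array}{c|cccc}
\text{span }g&2&3&4&5\\\hline
\text{copies in }A&1&3&2&0\\
\text{copies in }B&2&0&2&3
\end{array}
\]
With $p=1$ the identity \eqref{eq:words} reads $0=-1+3q(3)-3q(5)$, where $-1=|D|-|E|$ is the tight part. It fails for $q=1$, so already the $3$-decks differ; but this uses the accidental cancellation $3-3=0$. It also fails whenever $|q(3)|,|q(5)|<\frac16$, and this is the reason that generalizes.
\end{example}

To contradict \eqref{eq:words} at low degree we need three things.

\emph{A sparse pattern.} Nothing separates the copies of $000$, which can fill long intervals, while two copies of $001$ never start at adjacent positions. Lemma~\ref{lem:pattern} shows that one of the two windows always has its copies more than $R/2$ apart.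

\emph{A weight $q$ that suppresses loose sets.} Making $q$ vanish at $\ell,\dots,N-1$ costs degree $N-\ell$, which is useless. Lemma~\ref{lem:q} makes the last sum in \eqref{eq:words} at most $e^{-\ell}$ with degree $O(\sqrt{N\ell})$.

\emph{A weight $p$ that separates $D$ from $E$.} For sets whose points are $R/2$ apart, Lemma~\ref{lem:p} gives $p$ of degree $O(N/R)$ with $|p|\le N$ on $[N]$ and $|\sum_Dp-\sum_Ep|\ge\frac12$.

Then $|\mathrm{err}|\le N^2e^{-R-1}<\frac12$ once $R\ge2\log N$, and we reach a contradiction with $k=O(R+N/R+\sqrt{NR})$. Long windows make $p$ cheap and $q$ expensive; the costs balance at $R\approx N^{1/3}$, where $k=O(N^{2/3})$.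

In dimension $d$ a window of side about $R$ has about $R^d$ cells but is cut out by only $d$ intervals of indices. So $m=O(dR)$, there are at most $d$ weights $q$, and $p$ has at most $d$ variables. The dimension multiplies each cost by a power of $d$ and leaves the balance between $N/R$ and $\sqrt{NR}$ unchanged.

\section{A pattern with sparse occurrences}\label{sec:pattern}

In several dimensions ``the first difference'' and ``the cells before it'' are taken in the lexicographic order on $\mathbb Z^d$: $v\prec w$ if the first nonzero coordinate of $w-v$ is positive. This is a total order, it is invariant under translation, and $v,w\succ0$ implies $v+w\succ0$. For an integer $R\ge1$ let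
\[
Q=\{u\in\mathbb Z^d:\ \|u\|\le R,\ u\preceq0\},
\]
the half of the cube $[-R,R]^d$ that ends at its center (Figure~\ref{fig:blocks}). A \emph{pattern} is a map $W:Q\to\Sigma$. It \emph{occurs} in $C:[N]^d\to\Sigma$ \emph{at} $y\in[R+1,N-R]^d$ if $C(y+u)=W(u)$ for all $u\in Q$.

Two close occurrences force a period on the pattern. If both candidate patterns had short periods $v$ and $w$, the common cell $-v-w$ would receive two different values.

\begin{lemma}\label{lem:pattern}
Let $W_a,W_b:Q\to\Sigma$ agree on $Q\setminus\{0\}$, with $W_a(0)=a\ne b=W_b(0)$. Then for some $c\in\{a,b\}$, in every hypermatrix any two distinct occurrences of $W_c$ are at distance greater than $R/2$.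
\end{lemma}

\begin{proof}
Suppose a pattern $W$ occurs in some $C$ at two distinct points at distance at most $R/2$. Call the lexicographically larger one $y$ and the other $y-v$, so $v\succ0$ and $\|v\|\le R/2$. Whenever $u,u+v\in Q$,
\[
W(u)=C(y+u)=C\bigl((y-v)+(u+v)\bigr)=W(u+v).
\]
If the lemma fails, $W_a$ has such a period $v$ and $W_b$ has such a period $w$ (possibly found in another hypermatrix). The points $-v$, $-w$, $-v-w$ are $\prec0$ and have norm at most $R$, so they lie in $Q\setminus\{0\}$, where $W_a$ and $W_b$ agree. Using first the period $v$ of $W_a$ and then the period $w$ of $W_b$, and then the reverse order,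
\begin{align*}
W_a(-v-w)&=W_a(-w)=W_b(-w)=W_b(0)=b,\\
W_b(-v-w)&=W_b(-v)=W_a(-v)=W_a(0)=a.
\end{align*}
The left sides are equal, so $a=b$, a contradiction.
\end{proof}

The bound $R/2$ enters only to keep $-v-w$ inside $Q$.

\section{Isolating contiguous blocks}\label{sec:q}

Both remaining tools use the Chebyshev polynomials. For an integer $\nu\ge1$, $T_\nu$ is the polynomial of degree $\nu$ with $T_\nu(\cos\theta)=\cos\nu\theta$; it also satisfies $T_\nu(\cosh x)=\cosh\nu x$. Hence $|T_\nu|\le1$ on $[-1,1]$, $T_\nu$ is increasing on $[1,\infty)$ with $T_\nu(1)=1$, and $T_\nu$ is an odd function for odd $\nu$. For $0\le x\le1$ the power series gives $\cosh x-1\le x^2(\cosh1-1)\le x^2$. So $1+\varepsilon\ge\cosh\sqrt\varepsilon$ for $0\le\varepsilon\le1$, and therefore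
\begin{equation}\label{eq:cheb}
T_\nu(1+\varepsilon)\ge\cosh(\nu\sqrt\varepsilon)\ge\tfrac12e^{\nu\sqrt\varepsilon}\qquad(0\le\varepsilon\le1).
\end{equation}
After rescaling: a polynomial of degree $\nu$ that equals $1$ at a point can be as small as about $e^{-\nu\sqrt{\delta/N}}$ on an interval of length $N$ at distance $\delta$ from that point.

We want $q(\ell-1)=1$ and $q(g)$ small against the weight $\binom{g-1}{\ell-2}$ for $\ell\le g<N$. Spans close to $\ell-1$ offer little distance $\delta$; we put exact zeros at $\ell,\dots,2\ell-1$, which costs only degree $\ell$. For $g\approx2^i\ell$ the quantity to be beaten is $e^{O(i\ell)}$ and the distance is about $2^i\ell$, so degree about $i\ell\sqrt{N/(2^i\ell)}=i2^{-i/2}\sqrt{N\ell}$ suffices, and these degrees have a convergent sum. A single Chebyshev factor for the whole range $[2\ell,N]$ would have to beat the largest weight using the smallest distance, and the same estimate would lose a factor $\log(N/\ell)$.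

\begin{lemma}\label{lem:q}
For integers $2\le\ell\le N$ there is a real polynomial $q$ with
\[
\deg q\le70\sqrt{N\ell},\qquad q(\ell-1)=1,\qquad\sum_{g=\ell}^{N-1}\binom{g-1}{\ell-2}|q(g)|\le e^{-\ell}.
\]
\end{lemma}

\begin{proof}
If $N\le4\ell$, take $q(\tau)=\prod_{g=\ell}^{N-1}\frac{\tau-g}{\ell-1-g}$. Its degree is at most $N\le2\sqrt{N\ell}$, and the sum is $0$. Let $N>4\ell$.

\emph{Short spans.} Put $q_0(\tau)=\prod_{g=\ell}^{2\ell-1}\frac{\tau-g}{\ell-1-g}$. It vanishes at $\ell,\dots,2\ell-1$ and $q_0(\ell-1)=1$. For integers $g\ge2\ell$ we have $|q_0(g)|=\binom{g-\ell}\ell\le\binom g\ell$, and $\binom{g-1}{\ell-2}=\frac{\ell-1}{g-\ell+1}\binom{g-1}{\ell-1}\le\binom{g-1}{\ell-1}\le\binom g\ell$. With $\binom g\ell\le g^\ell/\ell!\le(eg/\ell)^\ell$ this gives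
\begin{equation}\label{eq:weight}
\binom{g-1}{\ell-2}|q_0(g)|\le(eg/\ell)^{2\ell}\qquad(g\ge2\ell).
\end{equation}

\emph{One factor for each scale.} For each $i\ge1$ with $L_i:=2^i\ell\le N-1$ let
\[
\varphi_i(\tau)=\frac{N+L_i-2\tau}{N-L_i},\qquad\nu_i=\bigl\lceil8i\,2^{-i/2}\sqrt{N\ell}\,\bigr\rceil,\qquad q_i(\tau)=\frac{T_{\nu_i}(\varphi_i(\tau))}{T_{\nu_i}(\varphi_i(\ell-1))}.
\]
The decreasing affine map $\varphi_i$ sends $[L_i,N]$ onto $[-1,1]$, and $\varphi_i(\ell-1)=1+\frac{2(L_i-\ell+1)}{N-L_i}\ge1+\frac{L_i}N$ because $L_i\ge2\ell$. On $[\ell-1,L_i]$ we have $1\le\varphi_i\le\varphi_i(\ell-1)$, so $0<q_i\le1$. On $[L_i,N]$ the numerator of $q_i$ is at most $1$ in absolute value, and by \eqref{eq:cheb} the denominator is at least $\max(1,\frac12e^{\nu_i\sqrt{L_i/N}})$, where $\nu_i\sqrt{L_i/N}\ge8i\ell$. Thus $|q_i|\le1$ on $[\ell-1,N]$ and $|q_i|\le2e^{-8i\ell}$ on $[L_i,N]$: each factor helps on its own scale and does no harm on the others.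

\emph{The sum.} Let $q=q_0\prod_iq_i$, so $q(\ell-1)=1$. Every $g$ with $2\ell\le g\le N-1$ satisfies $L_i\le g<2L_i$ for one of our indices $i$. Then $(eg/\ell)^{2\ell}\le e^{2\ell(1+(i+1)\log2)}\le e^{4.8i\ell}$, because $1+(i+1)\log2\le i(1+2\log2)<2.4i$. By \eqref{eq:weight} the term for $g$ is at most $2e^{-3.2i\ell}$, and at most $2^i\ell$ values of $g$ belong to $i$. Since $2e^{-3.2\ell}<0.01$ for $\ell\ge2$,
\[
\sum_{g=\ell}^{N-1}\binom{g-1}{\ell-2}|q(g)|\le2\ell\sum_{i\ge1}\bigl(2e^{-3.2\ell}\bigr)^i\le4.2\,\ell e^{-3.2\ell}\le e^{-\ell},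
\]
where the last step is $4.2\ell\le e^{2.2\ell}$, which follows from $e^x\ge ex$.

\emph{The degree.} From $\log y\le\frac2e\sqrt y$, the number of indices $i$ is at most $\log_2(N/\ell)\le1.07\sqrt{N/\ell}\le\sqrt{N\ell}$; this bounds the loss from rounding up. Also $8\sum_{i\ge1}i2^{-i/2}=8\cdot2^{-1/2}(1-2^{-1/2})^{-2}<66$, and $\ell\le\frac12\sqrt{N\ell}$ since $N>4\ell$. So $\deg q=\ell+\sum_i\nu_i\le(\frac12+1+66)\sqrt{N\ell}$.
\end{proof}

\section{Separating sparse sets}\label{sec:sparse}

A set of points is \emph{$r$-separated} if distinct points are at distance at least $r$. We write $\sum_Dp$ for $\sum_{z\in D}p(z)$.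

\begin{lemma}\label{lem:p}
Let $s\ge1$ and $0<r\le N$, and let $D\ne E$ be $r$-separated subsets of $[N]^s$. Then there is a real polynomial $p$ in $s$ variables with
\[
\deg p\le170s^2N/r,\qquad\max_{[N]^s}|p|\le N,\qquad\Bigl|\sum_Dp-\sum_Ep\Bigr|\ge\frac12 .
\]
\end{lemma}

Separation is what makes the exponent of $N$ independent of $s$. Without it, Proposition~\ref{prop:barrier} gives distinct $D,E\subseteq[N]^s$ with $\sum_Dp=\sum_Ep$ for all $p$ of degree less than $k$ whenever $2sk^{s+1}\log_2N<N^s$.

The natural $p$ is a bump of width about $r$, which costs degree about $N/r$, centered at a point of one set. This works if the point is far from the other set. But nothing keeps $D$ away from $E$: every point of $D$ may have a point of $E$ next to it, and a bump of width $r$ takes almost the same value at two adjacent points. In that case we multiply the bump by an affine function that is $1$ at one point of a close pair and $0$ at the other. The other pairs then contribute differences $p(\xi)-p(\eta)$, which we bound by the mean value theorem.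

\begin{proof}
Deleting common points changes neither the hypotheses nor $\sum_Dp-\sum_Ep$, so assume $D\cap E=\emptyset$; still $D\cup E\ne\emptyset$.

\emph{The bump.} Let $M=2\mu+1$ be the least odd integer with $M\ge32N/r$. As $r\le N$, we have $M-1<32N/r+1\le33N/r$ and $M\le34N/r$. Since $T_M$ is odd, $K(x)=(-1)^\mu T_M(x)/(Mx)$ is a polynomial of degree $M-1$. For $x=\sin\theta=\cos(\frac\pi2-\theta)$ we have $T_M(x)=\cos(\frac{M\pi}2-M\theta)=(-1)^\mu\sin M\theta$, and summing $2\sin\theta\cos2j\theta=\sin(2j+1)\theta-\sin(2j-1)\theta$ over $1\le j\le\mu$ gives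
\[
K(\sin\theta)=\frac{\sin M\theta}{M\sin\theta}=\frac1M\Bigl(1+2\sum_{j=1}^\mu\cos2j\theta\Bigr).
\]
Hence $K(0)=1$ and $|K(x)|\le\min(1,\frac1{M|x|})$ on $[-1,1]$. Differentiating in $\theta$ gives $|K'(\sin\theta)\cos\theta|\le\frac1M\sum_j4j=\frac{2\mu(\mu+1)}M\le\frac M2$, so $|K'(x)|\le M$ for $|x|\le\frac12$, where $\cos\theta\ge\frac{\sqrt3}2$. Let $\lambda=s+4$ and $\beta(\tau)=K(\tau/2N)^\lambda$. From $32N/r\le M\le34N/r$ we get, for $|\tau|\le N$,
\[
|\beta(\tau)|\le\min\Bigl(1,\frac r{16|\tau|}\Bigr)^\lambda,\qquad|\beta'(\tau)|\le\frac{17\lambda}r\min\Bigl(1,\frac r{16|\tau|}\Bigr)^{\lambda-1}.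
\]
The power $\lambda$ is chosen so that the decay beats the number of points at distance about $2^jr$, which is of order $2^{js}$, even after Case~2 below loses two powers.

For a center $\xi^0\in[N]^s$ put $p_0(z)=\prod_{t=1}^s\beta(z_t-\xi^0_t)$, so $p_0(\xi^0)=1$ and $|p_0|\le1$ on the real cube $[1,N]^s$. For $z\ne\xi^0$ in this cube let $\Delta=\|z-\xi^0\|$ and $\omega=r/(16\Delta)$. If $\omega\le1$, then
\begin{equation}\label{eq:bump}
|p_0(z)|\le\omega^\lambda,\qquad|\partial_tp_0(z)|\le\frac{17\lambda}r\,\omega^{\lambda-1}\quad(1\le t\le s).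
\end{equation}
Indeed, let $|z_{t_0}-\xi^0_{t_0}|=\Delta$. The factor for $t_0$ gives the first bound. In $\partial_tp_0$ with $t=t_0$ the factor $\beta'$ gives the second bound; with $t\ne t_0$ the factor $\beta'$ is at most $17\lambda/r$ and the factor for $t_0$ is at most $\omega^\lambda\le\omega^{\lambda-1}$.

\emph{Counting.} A closed cube of side $\sigma r$ is covered by $(\lfloor\sigma\rfloor+1)^s$ half-open cubes of side $r$. Two points of such a cube are at distance less than $r$, so it contains at most one point of $D$ and at most one point of $E$.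

\emph{Matching.} Match $\xi\in D$ with $\eta\in E$ if $\|\xi-\eta\|<r/4$. Two partners of one point would be points of the same set at distance less than $r/2$, so each point has at most one partner.

\emph{Case 1: some point $\xi^0\in D\cup E$ is unmatched.} Take $p=p_0$. All other points of $D\cup E$ are at distance at least $r/4$ from $\xi^0$. Those at a distance in $[2^jr/4,2^{j+1}r/4)$ lie in a cube of side $2^jr$, so there are at most $2(2^j+1)^s\le2\cdot2^{(j+1)s}$ of them, and they have $\omega\le1/(4\cdot2^j)$. By \eqref{eq:bump} all other points together contribute at most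
\[
\sum_{j\ge0}2\cdot2^{(j+1)s}(4\cdot2^j)^{-s-4}=2^{-s-7}\sum_{j\ge0}2^{-4j}<\frac12
\]
in absolute value, while $\xi^0$ contributes $\pm1$.

\emph{Case 2: all points are matched.} Let $(\xi^0,\eta^0)\in D\times E$ be a matched pair with the largest distance $\gamma=\|\xi^0-\eta^0\|$. Then $1\le\gamma<r/4$, the lower bound because these are distinct integer points. After renumbering the coordinates, $|\xi^0_1-\eta^0_1|=\gamma$. Put
\[
p=p_0\Lambda,\qquad\Lambda(z)=\frac{z_1-\eta^0_1}{\xi^0_1-\eta^0_1}.
\]
Then $p(\xi^0)=1$, $p(\eta^0)=0$, and $|p|\le|\Lambda|\le N$ on $[N]^s$. Since $D\cup E$ is the union of the matched pairs, it suffices to show that the sum of $|p(\xi)-p(\eta)|$ over the other pairs is less than $\frac12$.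

Let $(\xi,\eta)$ be another pair; then $\|\xi-\xi^0\|\ge r$ and $\|\xi-\eta\|\le\gamma$. On the segment from $\xi$ to $\eta$ we have $\Delta\ge\|\xi-\xi^0\|-\frac r4\ge\frac34\|\xi-\xi^0\|\ge\frac34r$. So $\omega\le1$ and $\gamma\le\Delta/3$, whence $|\Lambda|\le\frac{\Delta+\gamma}\gamma\le\frac{4\Delta}{3\gamma}$; also $|\partial_1\Lambda|=1/\gamma$ and $\partial_t\Lambda=0$ for $t>1$. By \eqref{eq:bump} and $\Delta/r=1/(16\omega)$, at each point of the segment
\[
\gamma\sum_t|\partial_tp|\le|p_0|+\gamma|\Lambda|\sum_t|\partial_tp_0|\le\omega^\lambda+\frac{4\Delta}3\cdot\frac{17s\lambda}r\,\omega^{\lambda-1}=\omega^\lambda+\frac{17}{12}s\lambda\,\omega^{\lambda-2}\le2s\lambda\,\omega^{\lambda-2}.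
\]
By the mean value theorem, $|p(\xi)-p(\eta)|$ is at most $\|\xi-\eta\|\le\gamma$ times the supremum of $\sum_t|\partial_tp|$ on the segment, hence at most $2s\lambda\sup\omega^{\lambda-2}$. Here the maximality of $\gamma$ is used: the length of the pair cancels the slope $1/\gamma$ of $\Lambda$. If $2^jr\le\|\xi-\xi^0\|<2^{j+1}r$, then $\Delta\ge\frac342^jr$ and $\omega\le1/(12\cdot2^j)$ on the segment; such points $\xi\in D$ lie in a cube of side $2^{j+2}r$, so there are at most $(2^{j+2}+1)^s\le(5\cdot2^j)^s$ of them. The other pairs together contribute at most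
\[
2s(s+4)\sum_{j\ge0}(5\cdot2^j)^s(12\cdot2^j)^{-s-2}=\frac2{144}\cdot\frac43\cdot s(s+4)\Bigl(\frac5{12}\Bigr)^s<\frac12,
\]
because $s(s+4)(5/12)^s$ equals $\frac{25}{12}$ at $s=1$ and the ratio $\frac5{12}\cdot\frac{(s+1)(s+5)}{s(s+4)}$ of consecutive values is $1$ at $s=1$ and decreases.

In both cases $\deg p\le s\lambda(M-1)+1\le34s(s+4)N/r\le170s^2N/r$.
\end{proof}

\section{Reconstruction from the principal deck}\label{sec:proof}

One point is new compared with words. To see a window around $x\in[N]^d$ in a principal subhypermatrix $A|_I$, the set $I$ must contain the interval $[x_t-R,x_t+R]$ for every coordinate $t$. These intervals are drawn from the same set $I$ and may overlap. We merge them into blocks; the blocks move independently, and coordinates that share a block keep their relative position. So we compare the occurrences of the pattern only at points $y(z)$ parametrized by the starting points $z$ of the blocks.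

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.36]
\fill[gray!20] (1,1) rectangle (6,6);
\fill[gray!20] (8,1) rectangle (13,6);
\fill[gray!20] (1,8) rectangle (6,13);
\fill[gray!20] (8,8) rectangle (13,13);
\fill[gray!75] (1,8) rectangle (3,13);
\fill[gray!75] (3,8) rectangle (4,11);
\draw[gray!50,very thin] (0,0) grid (14,14);
\draw (0,0) rectangle (14,14);
\draw[very thick] (3,10) rectangle (4,11);
\node at (3.5,10.5) {\small $x$};
\draw[very thick] (1,-0.4) -- (6,-0.4) node[midway,below] {$J_1$};
\draw[very thick] (8,-0.4) -- (13,-0.4) node[midway,below] {$J_2$};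
\draw[very thick] (-0.4,1) -- (-0.4,6) node[midway,left] {$J_1$};
\draw[very thick] (-0.4,8) -- (-0.4,13) node[midway,left] {$J_2$};
\end{tikzpicture}
\caption{The case $d=2$, $N=14$, $R=2$, $x=(4,11)$, with the first coordinate horizontal. Dark cells: the window $x+Q$, the cells within distance $R$ of $x$ that do not come after $x$ lexicographically. Shaded cells (light or dark): $I\times I$ for $I=J_1\cup J_2$, where $J_1=[2,6]$ and $J_2=[9,13]$ are the intervals of radius $R$ around the coordinates of $x$. The principal submatrix on $I$ contains the window.}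
\label{fig:blocks}
\end{figure}

\begin{proposition}\label{prop:main}
Let $R\ge1$ be an integer and $N=n+2R$, and suppose $4dN^{d+1}<e^{2R+1}$. If $k\le n$ and
\[
k\ge3dR+\frac{340\,d^2N}R+122\,d\sqrt{NR},
\]
then every $A\in\Sigma^{n^{\times d}}$ is determined by its principal $k$-deck.
\end{proposition}

\begin{proof}
Suppose $A\ne B$ have the same principal $k$-deck. Pad both by $R$ and keep the names. Now $A,B$ live on $[N]^d$, vanish outside $[R+1,N-R]^d$, and by Lemma~\ref{lem:pad} (which needs $k\le n$) have equal principal $k$-decks.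

\emph{The pattern.} Let $x$ be the lexicographically least point with $A(x)\ne B(x)$; then $x\in[R+1,N-R]^d$. Put $a=A(x)$, $b=B(x)$, and $W_a(u)=A(x+u)$, $W_b(u)=B(x+u)$ for $u\in Q$. For $u\ne0$ we have $x+u\prec x$, so $W_a(u)=W_b(u)$. Let $W=W_c$ with $c$ from Lemma~\ref{lem:pattern}. Then $W$ occurs at $x$ in exactly one of $A,B$.

\emph{The blocks.} Let $J_1<\dots<J_s$ be the maximal runs of consecutive integers in $\bigcup_{t=1}^d[x_t-R,x_t+R]\subseteq[N]$. Then $s\le d$, the lengths satisfy $\ell_j=|J_j|\ge2R+1$, and $m:=\sum_j\ell_j\le d(2R+1)\le3dR$. For each coordinate $t$ let $J_{\pi(t)}$ be the block that contains $[x_t-R,x_t+R]$, and let $o(t)=x_t-\min J_{\pi(t)}$, so that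
\begin{equation}\label{eq:offset}
R\le o(t)\le\ell_{\pi(t)}-1-R .
\end{equation}
Let $Z$ be the set of $z\in[N]^s$ with $z_j+\ell_j\le z_{j+1}$ for $j<s$ and $z_s+\ell_s-1\le N$; these are the ways to place intervals $[z_j,z_j+\ell_j-1]$ in $[N]$, disjoint and in this order. For $z\in Z$ define $y(z)$ by $y(z)_t=z_{\pi(t)}+o(t)$; by \eqref{eq:offset}, $y(z)\in[R+1,N-R]^d$. Put
\[
D=\{z\in Z:W\text{ occurs in }A\text{ at }y(z)\},\qquad E=\{z\in Z:W\text{ occurs in }B\text{ at }y(z)\}.
\]
Every block contains some $x_t$, so $\pi$ is onto and $\|y(z)-y(z')\|=\|z-z'\|$. By Lemma~\ref{lem:pattern}, $D$ and $E$ are $R/2$-separated. The point $z^*=(\min J_j)_j\in Z$ has $y(z^*)=x$ and lies in exactly one of them, so $D\ne E$.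

\emph{The statistic.} Let $p$ be given by Lemma~\ref{lem:p} with $r=R/2$, so $\deg p\le340d^2N/R$. Let $q_j$ be given by Lemma~\ref{lem:q} with $\ell=\ell_j$. By the Cauchy--Schwarz inequality,
\[
\sum_j\deg q_j\le70\sum_j\sqrt{N\ell_j}\le70\sqrt{Nsm}\le70\sqrt{3d^2NR}\le122\,d\sqrt{NR}.
\]
Split the ranks $1,\dots,m$ into consecutive groups of sizes $\ell_1,\dots,\ell_s$, and let $m_j=\ell_1+\dots+\ell_{j-1}$. For $I=\{i_1<\dots<i_m\}$ let $z_j(I)=i_{m_j+1}$ be the first element of the $j$-th group and $g_j(I)=i_{m_j+\ell_j}-i_{m_j+1}\ge\ell_j-1$ its span. Put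
\[
P(I)=p\bigl(z_1(I),\dots,z_s(I)\bigr)\prod_{j=1}^sq_j\bigl(g_j(I)\bigr),
\]
a polynomial in $i_1,\dots,i_m$ whose degree is at most $k-m$ by the hypothesis on $k$. Let $\rho_t=m_{\pi(t)}+o(t)+1$ be the rank of $x_t$ in $J_1\cup\dots\cup J_s$, and $\rho=(\rho_1,\dots,\rho_d)$. By \eqref{eq:offset}, for $u\in Q$ the rank $\rho_t+u_t$ stays in group $\pi(t)$. For $X\in\Sigma^{m^{\times d}}$ let $\Phi(X)=1$ if $X(\rho+u)=W(u)$ for all $u\in Q$, and $\Phi(X)=0$ otherwise. Lemma~\ref{lem:weights} gives
\begin{equation}\label{eq:identity}
\sum_I\bigl(\Phi(A|_I)-\Phi(B|_I)\bigr)P(I)=0 .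
\end{equation}

\emph{Tight sets.} Call $I$ tight if $g_j(I)=\ell_j-1$ for all $j$, that is, if every group is an interval. The map $I\mapsto z=(z_j(I))_j$ is a bijection from tight sets onto $Z$. In a tight set the element of rank $\rho_t+u_t$ is $z_{\pi(t)}+o(t)+u_t=y(z)_t+u_t$, so $A|_I(\rho+u)=A(y(z)+u)$. Hence $\Phi(A|_I)=1$ exactly when $z\in D$, and $\Phi(B|_I)=1$ exactly when $z\in E$. Moreover $P(I)=p(z)$, since $q_j(\ell_j-1)=1$. The tight sets contribute $\sum_Dp-\sum_Ep$ to \eqref{eq:identity}, which is at least $\frac12$ in absolute value.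

\emph{Loose sets.} For the remaining $I$ use $|\Phi(A|_I)-\Phi(B|_I)|\le1$ and $|p|\le N$. There are at most $N^s$ choices of the starting points. Given these and the spans $g_j\in[\ell_j-1,N-1]$, the $\ell_j-2$ inner elements of group $j$ are chosen among $g_j-1$ integers, so there are at most $\prod_j\binom{g_j-1}{\ell_j-2}$ sets $I$. In the sum $\sum_{g=\ell_j-1}^{N-1}\binom{g-1}{\ell_j-2}|q_j(g)|$ the first term is $1$ and the rest is at most $e^{-\ell_j}\le e^{-2R-1}$. Expanding the product of these $s$ sums and removing the one term in which all groups are tight, we bound the contribution of the loose sets by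
\[
N^{s+1}\bigl[(1+e^{-2R-1})^s-1\bigr]\le N^{d+1}\bigl(e^{\varepsilon}-1\bigr)\le2\varepsilon N^{d+1}<\frac12,\qquad\varepsilon=de^{-2R-1}.
\]
Here the hypothesis $4dN^{d+1}<e^{2R+1}$ is used twice: it gives $\varepsilon\le1$, so that $e^\varepsilon-1\le2\varepsilon$ by convexity, and it gives the last inequality. The loose sets cannot cancel the tight ones, which contradicts \eqref{eq:identity}.
\end{proof}

The condition $4dN^{d+1}<e^{2R+1}$ only asks that $R$ exceed about $\frac{d+1}2\log N$. The choice of $R$ is dictated by the last two terms in the bound on $k$: the quantities $d^2N/R$ and $d\sqrt{NR}$ are equal when $R=d^{2/3}N^{1/3}$. For every $R$ one of $N/R$ and $\sqrt{NR}$ is at least $N^{2/3}$, so Proposition~\ref{prop:main} gives no smaller exponent.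

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If $n\le10^9d^4$, then $\kappa_d^{\mathrm p}(n)\le n=n^{1/3}n^{2/3}\le1000d^{4/3}n^{2/3}$. Let $n>10^9d^4$, so that $n^{1/3}>1000d^{4/3}$ and $n^{1/6}>31d^{2/3}$. Put $R=\lceil d^{2/3}n^{1/3}\rceil\le2d^{2/3}n^{1/3}$. Then $2R\le4d^{2/3}n^{1/3}\le n$, so $N=n+2R\le2n$. The three terms in Proposition~\ref{prop:main} satisfy
\begin{align*}
3dR&\le6d^{5/3}n^{1/3}\le d^{4/3}n^{2/3},\\
340d^2N/R&\le340d^2\cdot2n/(d^{2/3}n^{1/3})=680\,d^{4/3}n^{2/3},\\
122d\sqrt{NR}&\le122d\sqrt{4d^{2/3}n^{4/3}}=244\,d^{4/3}n^{2/3},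
\end{align*}
and their sum is at most $925d^{4/3}n^{2/3}$. Next, $\log y\le\frac6ey^{1/6}\le2.3y^{1/6}$ gives $\log(2n)\le2.6n^{1/6}$. Since $5.2d^{1/3}\le n^{1/6}$ and $4d^{1/3}\le n^{1/3}$,
\[
(d+1)\log N\le2d\log(2n)\le5.2\,dn^{1/6}\le d^{2/3}n^{1/3},\qquad\log(4d)\le4d\le d^{2/3}n^{1/3}.
\]
Adding, $\log(4d)+(d+1)\log N\le2R<2R+1$, which is the condition $4dN^{d+1}<e^{2R+1}$. The integer $k=\lceil925d^{4/3}n^{2/3}\rceil$ satisfies $k\le1000d^{4/3}n^{2/3}<n$, so Proposition~\ref{prop:main} applies and $\kappa_d^{\mathrm p}(n)\le1000d^{4/3}n^{2/3}$. This holds for all $n$, so Lemma~\ref{lem:reduce} gives $\kappa_d(n)\le\kappa_d^{\mathrm p}(dn)\le1000d^{4/3}(dn)^{2/3}=1000d^2n^{2/3}$.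
\end{proof}

\begin{thebibliography}{9}
\bibitem{ZZ} Xiande Zhang and Wenjie Zhong, \emph{Reconstruction of hypermatrices from subhypermatrices}, arXiv:2401.03906 (2024).
\end{thebibliography}
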